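\title{Relative cohomology and the dimension of the Bowditch boundary}

\begin{abstract}
Let $(G,\mathcal P)$ be a relatively hyperbolic pair of type $F$. We prove that the covering dimension of the Bowditch boundary $\partial(G,\mathcal P)$ is one less than the largest $n$ with $H^n(G,\mathcal P;\mathbb ZG)\neq 0$, as conjectured in a paper of Manning and Wang. We compactify an open model of the pair by the boundary, so that the boundary can be pushed off itself by a homotopy, and we use an equivariant contraction of the relative cochain complex to kill the top compactly supported cohomology of open subsets of the boundary. The contraction does not localize at parabolic points. For a given class it fails at only finitely many of them, and these can be removed because a finite set has no cohomology in positive degrees.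
\end{abstract}

\section{Introduction}\label{sec:intro}

A relatively hyperbolic pair has a compact boundary at infinity, defined geometrically, and a relative cohomology with group ring coefficients, defined algebraically. This paper shows that the second determines the dimension of the first.

\subsection{The statement}

Throughout, $G$ is a group and $\mathcal P$ is a finite, possibly empty, collection of infinite proper subgroups of $G$ that are pairwise non-conjugate in $G$.

\emph{Relative hyperbolicity.} Let $G$ act properly discontinuously by isometries on a proper geodesic Gromov hyperbolic space $Z$. A point $\xi\in\partial Z$ is a \emph{conical limit point} if some orbit of $G$ has infinitely many points within bounded distance of a geodesic ray ending at $\xi$. It is a \emph{parabolic point} if its stabilizer is infinite and contains no loxodromic element, and a \emph{bounded} parabolic point if moreover the stabilizer acts cocompactly on $\partial Z\setminus\{\xi\}$. The pair $(G,\mathcal P)$, with finitely generated members of $\mathcal P$, is \emph{relatively hyperbolic} in the sense of Bowditch \cite{Bow} if there is such an action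 for which every point of $\partial Z$ is a conical limit point or a bounded parabolic point, and $\mathcal P$ is a set of representatives of the conjugacy classes of stabilizers of parabolic points. The compact metrizable space $\partial(G,\mathcal P)=\partial Z$ depends only on the pair; it is the \emph{Bowditch boundary}. When $\mathcal P=\emptyset$, the group $G$ is hyperbolic and $\partial(G,\mathcal P)$ is its Gromov boundary.

\emph{Finiteness.} A group $\pi$ is \emph{of type $F$} if some finite CW complex is a $K(\pi,1)$. The pair $(G,\mathcal P)$ is of type $F$ if $G$ and every $P\in\mathcal P$ are.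

\emph{Relative cohomology.} For a $\mathbb ZG$-module $\Lambda$ we use the relative cohomology of Bieri and Eckmann. If $\mathcal P=\emptyset$, then $H^n(G,\mathcal P;\Lambda)=H^n(G;\Lambda)$. If $\mathcal P\neq\emptyset$, let $\Delta$ be the kernel of the augmentation $\bigoplus_{P\in\mathcal P}\mathbb Z[G/P]\to\mathbb Z$, and put
\[
H^0(G,\mathcal P;\Lambda)=0,\qquad H^n(G,\mathcal P;\Lambda)=\operatorname{Ext}^{n-1}_{\mathbb ZG}(\Delta,\Lambda)\quad(n\ge1).
\]
The shift of degree is the one that turns the $\operatorname{Ext}$ sequence of $0\to\Delta\to\bigoplus_P\mathbb Z[G/P]\to\mathbb Z\to0$ into the sequence of a pair,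
\[
\cdots\to H^n(G,\mathcal P;\Lambda)\to H^n(G;\Lambda)\to\bigoplus_{P}H^n(P;\Lambda)\to H^{n+1}(G,\mathcal P;\Lambda)\to\cdots .
\]

\emph{Dimension.} A compact metrizable space $Z$ has covering dimension $\dim Z\le n$ if every finite open cover of $Z$ has a finite open refinement in which each point lies in at most $n+1$ sets; $\dim\emptyset=-1$.

For a pair of type $F$ the groups $H^n(G,\mathcal P;\mathbb ZG)$ vanish for large $n$. The formula in the following theorem is the conjecture posed in the paper of Manning and Wang \cite{MW}.

\begin{theorem}\label{thm:main}
Let $(G,\mathcal P)$ be relatively hyperbolic and of type $F$, and let $\partial=\partial(G,\mathcal P)$. Then the set $\{n: H^n(G,\mathcal P;\mathbb ZG)\ne 0\}$ is nonempty and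
\[
\dim\partial=\max\{n: H^n(G,\mathcal P;\mathbb ZG)\neq0\}-1 .
\]
\end{theorem}

\subsection{Why one expects the formula}

Cohomology with coefficients in $\mathbb ZG$ is compactly supported cohomology of a universal cover. In the relative case the right space is obtained from the universal cover of a finite $K(G,1)$ by attaching, for each coset $gP$, an open-ended cylinder $Y\times[0,\infty)$ over a copy $Y$ of the universal cover of a finite $K(P,1)$. The result $O$ is contractible and $H^j(G,\mathcal P;\mathbb ZG)\cong H^j_c(O)$ (Proposition~\ref{prop:algebra}). The cylinders play the role of horoballs, so $O$ should be compactified by $\partial$. If the compactification is contractible, the exact sequence of the pair gives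
\begin{equation}\label{eq:global}
H^j(G,\mathcal P;\mathbb ZG)\cong\widetilde H^{\,j-1}(\partial),
\end{equation}
where the right side is reduced \v{C}ech cohomology. This explains the $-1$ in the theorem.

\begin{example}\label{ex:surfaces}
Let $\Sigma$ be a compact orientable surface with $\chi(\Sigma)<0$, let $G=\pi_1\Sigma$, choose some of the boundary circles, and let $\mathcal P$ consist of their fundamental groups. Give the interior of $\Sigma$ a complete hyperbolic metric whose ends are cusps at the chosen circles and funnels at the others. Then $G$ is a geometrically finite Fuchsian group; it acts on the convex hull of its limit set as in the definition above, and $\partial$ is the limit set. For $O$ we may take the universal cover of $\Sigma$ with the chosen circles removed.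

If all boundary circles are chosen, the area is finite and $\partial=S^1$, while $O\cong\mathbb R^2$ has $H^j_c(O)\neq0$ only for $j=2$. The formula reads $1=2-1$. If some circle is not chosen, the limit set is a nowhere dense subset of $S^1$, so $\dim\partial=0$. Now $O$ is a contractible surface whose boundary $\operatorname{bd}O$ consists of more than one line, and duality gives $H^2_c(O)\cong H_0(O,\operatorname{bd}O)=0$ and $H^1_c(O)\cong H_1(O,\operatorname{bd}O)\cong\widetilde H_0(\operatorname{bd}O)\neq0$. The formula reads $0=1-1$. The torus with one hole shows that both sides depend on $\mathcal P$ and not only on $G$.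
\end{example}

The isomorphism \eqref{eq:global} gives one inequality: a compact space has no \v{C}ech cohomology above its dimension, so $H^j(G,\mathcal P;\mathbb ZG)=0$ for $j>\dim\partial+1$. It does not give the other. Dimension is detected by the compactly supported cohomology of \emph{open subsets}, and need not be visible globally: the interval $[0,1]$ has dimension $1$ and no reduced cohomology, although $H^1_c((0,1))=\mathbb Z$. The content of Theorem~\ref{thm:main} is that this does not happen for a Bowditch boundary: if the relative cohomology vanishes in degrees $\ge q+1$, where $q\ge1$, then $H^q_c(U)=0$ for every open $U\subset\partial$ (Proposition~\ref{prop:vanishing}).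

Section~\ref{sec:tools} collects the topological tools. Section~\ref{sec:method} explains the passage from global to local vanishing and carries it out by hand for a free group relative to a free factor. Sections~\ref{sec:cusped}--\ref{sec:zset} construct the cusped graph, the model $O$, its compactification $M$ and the homotopy pushing $M$ off $\partial$. Section~\ref{sec:local} proves the local vanishing and Section~\ref{sec:proof} the theorem.

\section{Compactly supported cohomology and equivariant extension}\label{sec:tools}

We write $H^*_c$ for \v{C}ech (equivalently, Alexander--Spanier) cohomology with compact supports and integer coefficients, on locally compact separable metrizable spaces, and $\check H^*$ for \v{C}ech cohomology of compact pairs. An open subset $W\subset Z$ gives an \emph{extension by zero} map $H^*_c(W)\to H^*_c(Z)$, and a closed subset $A\subset Z$ gives a \emph{restriction} map $H^*_c(Z)\to H^*_c(A)$. We use the following standard facts.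

\begin{itemize}
\item[(C1)] For $A\subset Z$ closed there is an exact sequence
\[
\cdots\to H^j_c(Z\setminus A)\to H^j_c(Z)\to H^j_c(A)\xrightarrow{\ \delta^*\ }H^{j+1}_c(Z\setminus A)\to\cdots .
\]
For $W\subset Z$ open, extension by zero maps the sequence of $(W,A\cap W)$ to that of $(Z,A)$.
\item[(C2)] If $Z$ is compact and $A\subset Z$ is closed, then $H^j_c(Z\setminus A)=\check H^j(Z,A)$. For closed $A'\subset A$, extension by zero $H^j_c(Z\setminus A)\to H^j_c(Z\setminus A')$ is induced by $(Z,A')\to(Z,A)$; for closed $Z'\subset Z$, restriction $H^j_c(Z\setminus A)\to H^j_c(Z'\setminus A)$ is induced by $(Z',Z'\cap A)\to(Z,A)$. \v{C}ech cohomology of compact pairs is homotopy invariant and agrees with cellular cohomology on finite CW pairs.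
\item[(C3)] If $U$ is a directed union of open sets $U_i$, then $H^j_c(U)=\varinjlim H^j_c(U_i)$. In particular every class in $H^j_c(U)$ comes from an open set $V$ whose closure is a compact subset of $U$.
\item[(C4)] (Alexandroff) If $Z\neq\emptyset$ is compact metrizable and $\dim Z<\infty$, then
\[
\dim Z=\max\{j: H^j_c(U)\neq0\text{ for some open }U\subset Z\}.
\]
\end{itemize}

We need a cellular description of $H^*_c$ for complements of subcomplexes. Cells are open cells. The closure of a cell of a CW complex need not be a subcomplex, so for a cell $e$ we let $e^\sharp$ be the smallest subcomplex containing $e$, which is finite, and we define the \emph{star} of $e$ as the set of cells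
\[
\operatorname{St}(e)=\{e': e\subset e'^{\sharp}\}\ni e .
\]
For a set $\mathcal T$ of cells put $\operatorname{St}(\mathcal T)=\bigcup_{e\in\mathcal T}\operatorname{St}(e)$.

\begin{lemma}\label{lem:star}
Let $X$ be a finite-dimensional locally finite CW complex.
\begin{itemize}
\item[(a)] Every star $\operatorname{St}(e)$ is finite.
\item[(b)] For a set $\mathcal T$ of cells, the union $B(\mathcal T)$ of the cells not in $\operatorname{St}(\mathcal T)$ is the largest subcomplex of $X$ containing no member of $\mathcal T$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The complex $e'^\sharp$ consists of the cells reached from $e'$ by repeatedly passing to a cell of smaller dimension that meets the closure of the previous one. So $e'\in\operatorname{St}(e)$ is the end of a chain $e=e_0,\dots,e_k=e'$ with strictly increasing dimensions and $e_i\cap\overline{e_{i+1}}\neq\emptyset$. Then $k\le\dim X$. The compact set $\overline{e_i}$ has a neighborhood that meets only finitely many cells, and $e_{i+1}$ is one of them, so there are finitely many choices at each step.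

(b) A cell $e'$ lies in $B(\mathcal T)$ if and only if $e'^\sharp$ contains no member of $\mathcal T$. If $e''\subset e'^\sharp$ then $e''^\sharp\subset e'^\sharp$, so $B(\mathcal T)$ contains $e'^\sharp$ along with $e'$ and is a subcomplex. A subcomplex containing no member of $\mathcal T$ contains $e'^\sharp$ for each of its cells $e'$, so it lies in $B(\mathcal T)$.
\end{proof}

For a subcomplex $B\subset X$ let $C^*_f(X,B)$ be the complex of finitely supported cellular cochains vanishing on $B$. After orienting the cells, it has the $\mathbb Z$-basis of dual cells $e^*$, $e\not\subset B$.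

\begin{lemma}\label{lem:cellular}
Let $X$ be a finite-dimensional locally finite CW complex with countably many cells, and let $B'\subset B$ be subcomplexes. Then $H^*_c(X\setminus B)=H^*(C^*_f(X,B))$, and extension by zero $H^*_c(X\setminus B)\to H^*_c(X\setminus B')$ is induced by the inclusion $C^*_f(X,B)\subset C^*_f(X,B')$.
\end{lemma}

\begin{proof}
Call a subcomplex \emph{cofinite} if it misses only finitely many cells. Let $B_1$ be cofinite and let $K$ be a finite subcomplex containing $X\setminus B_1$. Then $X\setminus B_1=K\setminus(K\cap B_1)$ and $C_*(X,B_1)=C_*(K,K\cap B_1)$, so (C2) gives $H^*_c(X\setminus B_1)=H^*(C^*_f(X,B_1))$. By the naturality statements in (C2), this identification does not change when $K$ is enlarged, and for cofinite $B_2\subset B_1$ extension by zero corresponds to the inclusion of cochains. Now let $B_i$ run over the cofinite subcomplexes containing $B$. They are closed under finite intersections. For a cell $e\not\subset B$, the subcomplex $B(\{e\})$ is cofinite and contains $B$ but not $e$, by Lemma~\ref{lem:star}. Hence $X\setminus B$ is the directed union of the open sets $X\setminus B_i$, and $C^*_f(X,B)$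 is the directed union of the complexes $C^*_f(X,B_i)$. Pass to the limit using (C3). Every $B_i$ also contains $B'$, which gives the last claim.
\end{proof}

All equivariant maps in this paper come from the following principle.

\begin{itemize}
\item[(E)] Let $G$ act on a CW complex $K$, permuting the cells. Let $L$ be an invariant subcomplex such that $G$ acts freely on the set of cells of $K$ not in $L$, and let $Z$ be a $G$-space that is contractible as a space. Then every $G$-map $L\to Z$ extends to a $G$-map $K\to Z$.
\end{itemize}
One argues by induction on the dimension of the cells: in each orbit choose one cell, extend over it by contractibility of $Z$, and translate; freeness makes the translates well defined. If $L=\emptyset$ and $Z$ is a CW complex whose cells are permuted by $G$, the map can be chosen cellular, since the $n$-skeleton of $Z$ is $(n-1)$-connected.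

\section{From global to local vanishing: the method and an example}\label{sec:method}

\subsection{The method}

Sections~\ref{sec:model}--\ref{sec:zset} provide three things: a bounded complex $C^*$ of finitely generated free $\mathbb ZG$-modules, with the duals of the cells of $O$ as a $\mathbb Z$-basis, whose cohomology is $H^*_c(O)=H^*(G,\mathcal P;\mathbb ZG)$; a compact metrizable space $M=O\sqcup\partial$; and a homotopy of $M$ that starts at the identity and instantly pushes $M$ into $O$. Grant these for the moment. Let $q\ge1$, suppose that $H^j(C^*)=0$ for $j\ge q+1$, and let $U\subset\partial$ be open. For any open $\widehat U\subset M$ with $\widehat U\cap\partial=U$, (C1) gives an exact sequence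
\begin{equation}\label{eq:three}
H^q_c(\widehat U)\longrightarrow H^q_c(U)\xrightarrow{\ \delta^*\ }H^{q+1}_c(\widehat U\cap O).
\end{equation}
To prove $H^q_c(U)=0$ we show that both maps vanish.

The first map vanishes for a suitable $\widehat U$, as a formal consequence of the homotopy. The model case is an open arc $U$ in the boundary of a disk, with $\widehat U\cong\mathbb R\times[0,1)$, which has no compactly supported cohomology.

The second map is where the group enters. A class $\alpha\in H^q_c(U)$ is supported in a compact set $C\subset U$, so $\delta^*\alpha$ comes from $W\cap O$ for every neighborhood $W$ of $C$ in $M$, and is represented by a cocycle $z$ supported on cells near $W$. The global vanishing makes $z$ a coboundary in $C^*$, but we need a primitive supported in $\widehat U$. As in the argument of Bestvina and Mess, projectivity yields a $G$-\emph{equivariant} map $s:C^{q+1}\to C^q$ with $d(sz)=z$ for all cocycles $z$. Since there are finitely many orbits of cells, $s$ has bounded propagation: it relates each cell to cells at uniformly bounded distance. When $\mathcal P=\emptyset$ the cells themselves are uniformly bounded,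 and uniformly bounded sets near $\partial$ are small in $M$. So for small $W$ the primitive $sz$ is supported in $\widehat U$.

When $\mathcal P\neq\emptyset$, finiteness of the number of orbits comes at a price: a cell $\sigma\times(0,\infty)$ of a cylinder must count as one cell, and it runs all the way from the bottom of the cylinder to a parabolic point. The following example shows what goes wrong and how it is repaired.

\subsection{A free group relative to a free factor}\label{sub:example}

Let $G$ be free on $a,b$, let $P=\langle a\rangle$ and $\mathcal P=\{P\}$; this is Example~\ref{ex:surfaces} for a pair of pants with one chosen boundary circle. Let $T$ be the Cayley tree, with edges $\sigma_g$ from $g$ to $ga$ and $\tau_g$ from $g$ to $gb$. The edges $\sigma_h$, $h\in c$, form a line for each coset $c=gP$. Attach to each such line $Y_c$ the strip $Y_c\times[0,\infty]$ along $Y_c\times\{0\}$. Call the result $X$, let $Y_\infty$ be the union of the top lines $Y_c\times\{\infty\}$, and let $O=X\setminus Y_\infty$. The cells of $X$ in $O$ form five free orbits: the vertices $g$, the edges $\sigma_g$ and $\tau_g$, the vertical edges $\nu_g=\{g\}\times(0,\infty)$,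 and the $2$-cells $e_g=\sigma_g\times(0,\infty)$. Modulo $Y_\infty$ the boundary of $\nu_g$ (oriented upward) is $-g$ and the boundary of $e_g$ is $\sigma_g+\nu_{ga}-\nu_g$. Hence in $C^*=C^*_f(X,Y_\infty)$
\[
d\sigma_g^*=e_g^*,\qquad d\nu_g^*=e^*_{ga^{-1}}-e_g^*,\qquad d\tau_g^*=0 .
\]
So $H^2(C^*)=0$, with the explicit equivariant contraction $s(e_g^*)=\sigma_g^*$. Also $H^1(C^*)\ne0$: if $d\phi=\tau_1^*$ for a $0$-cochain $\phi$, then $0=d\phi(\nu_g)=-\phi(g)$ for all $g$, which forces $d\phi=0$. We are in the situation above with $q=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}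
\fill[gray!30] (90:2) -- (255:2) arc (255:285:2) -- cycle;
\draw (0,0) circle (2);
\foreach \t/\l in {255/0.4,285/0.4,225/0.4,315/0.4,195/0.35,345/0.35,170/0.3,10/0.3,150/0.25,30/0.25,135/0.2,45/0.2,124/0.15,56/0.15,116/0.1,64/0.1,110/0.07,70/0.07}{
  \draw[thin] (90:2) -- (\t:2);
  \draw (\t:2) -- ({\t+12*\l}:{2+\l});
  \draw (\t:2) -- ({\t-12*\l}:{2+\l});
}
\draw[line width=1.8pt] (255:2) arc (255:285:2);
\draw[dashed] (90:2) circle (1.1);
\fill (90:2) circle (1.8pt);
\node at (0,2.3) {$p_P$};
\node at (1.2,2.9) {$W$};
\node at (0,-1) {$e_1$};
\node at (0,-2.3) {$\sigma_1$};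
\end{tikzpicture}
\caption{The free group on $a,b$ relative to $P=\langle a\rangle$: the half-plane attached to the axis of $a$, compactified by the parabolic point $p_P$. The circle minus its top point is the axis, the chords are the vertical edges, and the short segments are $b$-edges. A small neighborhood $W$ of $p_P$ (dashed) meets the $2$-cell $e_1$ (shaded) but not the edge $\sigma_1$ (thick), which is the support of the primitive $s(e_1^*)$.}
\label{fig:cusp}
\end{figure}

About $M$ we use one fact, a case of Lemma~\ref{lem:small}(c): for $h\in P$ the cell $e_h$ accumulates on $\partial$ at exactly one point, the parabolic point $p_P$ fixed by $P$ (Figure~\ref{fig:cusp}). Take $U=\partial$ and $\widehat U=M\setminus\overline{\sigma_1}$, so that $\widehat U\cap O=X\setminus B'$ with $B'=\overline{\sigma_1}\cup Y_\infty$.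

\emph{The contraction fails at $p_P$.} Every neighborhood $W$ of $p_P$ meets $e_1$, and $s(e_1^*)=\sigma_1^*$ does not vanish on $B'$. No other choice of $s$ avoids this defect. The sum of the coefficients of the $e_h^*$, $h\in P$, is $1$ on $e_1^*$ and $0$ on $d\nu_g^*$, on $d\tau_g^*$, and on $d\sigma_g^*$ for $g\notin P$. So every primitive of $e_1^*$ involves some $\sigma_h^*$ with $h\in P$, and it fails for $\widehat U=M\setminus\overline{\sigma_h}$. Subdividing the vertical edges does not help either: since $H^2_c(\mathbb R\times(0,\infty))\neq0$, a primitive of a square at height $k$ still has to reach height $0$, so the propagation would be unbounded.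

\emph{The contraction works away from $p_P$.} Let $\alpha\in H^1_c(\partial)$. Since $H^1_c(\{p_P\})=0$, (C1) shows that $\alpha$ comes from $H^1_c(\partial\setminus\{p_P\})$, and by (C3) it comes from a class $\alpha'\in H^1_c(V')$ with $\overline{V'}$ a compact subset of $\partial\setminus\{p_P\}$. Let $B=e_1^\sharp\cup Y_\infty$. The closure of $B\cap O$ in $M$ is $(B\cap O)\cup\{p_P\}$, so $W=V'\cup(X\setminus B)$ is an open subset of $\widehat U$ with $W\cap\partial=V'$. By (C1), $\delta^*\alpha$ is the image of $\delta^*\alpha'\in H^2_c(X\setminus B)$. By Lemma~\ref{lem:cellular} this class is represented by a combination $z$ of the $e_g^*$ with $g\neq1$. Then $sz$ is a combination of the $\sigma_g^*$ with $g\ne1$, so $sz\in C^1_f(X,B')$ and $\delta^*\alpha=0$.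

Here one parabolic point was bad. In general $M\setminus\widehat U$ accumulates on $\partial\setminus U$ and may come close to the bottoms of infinitely many cylinders. But a cylinder far from the base point is small in $M$ together with everything attached to its cells by bounded propagation, so only finitely many bad parabolic points lie in the compact support of $\alpha$. This is the argument of Section~\ref{sec:local}.

\section{The cusped graph}\label{sec:cusped}

From now on $(G,\mathcal P)$ is relatively hyperbolic and of type $F$. A group with a finite $K(\pi,1)$ is finitely generated and torsion-free, so $G$ is torsion-free and $G$ and all $P\in\mathcal P$ are finitely generated. If $G$ is trivial, then $\mathcal P=\emptyset$, $\partial=\emptyset$, the only nonzero group is $H^0(G;\mathbb ZG)=\mathbb Z$, and Theorem~\ref{thm:main} reads $-1=0-1$. \emph{From now on $G\neq1$, so $G$ is infinite.} The letter $c$ always denotes a coset $gP$ with $g\in G$, $P\in\mathcal P$.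

We use relative hyperbolicity only through a combinatorial model of the space $Z$. Let $S$ be a finite symmetric generating set of $G$ with $1\notin S$ such that $S\cap P$ generates $P$ for every $P\in\mathcal P$. Let $d_P$ be the word metric of $S\cap P$ on $P$, transported to the cosets of $P$ by left translation. The \emph{cusped graph} $\Gamma$ of Groves and Manning has as vertices the elements of $G$, at \emph{depth} $0$, and for each coset $c$ the pairs $(h,l)$ with $h\in c$ and $l\ge1$ an integer, at depth $l$. The coset $c$ is part of the data of such a vertex, although the notation suppresses it, and we write $(h,0)=h$. The edges are the edges of the Cayley graph; the vertical edges from $(h,l)$ to $(h,l+1)$, $l\ge0$; and the horizontal edges from $(h,l)$ to $(h',l)$ for $h,h'\in c=gP$, $l\ge1$ and $0<d_P(h,h')\le2^l$. Put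
\[
\mathcal H_c=\{(h,l):h\in c,\ l\ge0\},\qquad \mathcal H_c^+=\{(h,l):h\in c,\ l\ge1\}.
\]
The graph $\Gamma$ is connected and locally finite. The group $G$ acts on it by $g(h,l)=(gh,l)$, freely on the vertex set $\Gamma^0$, with finitely many orbits of vertices at each depth. If $\mathcal P=\emptyset$, then $\Gamma$ is a Cayley graph. We cite two facts: $\Gamma$ is Gromov hyperbolic \cite[Theorem 3.25]{GM}, and $\partial\Gamma=\partial(G,\mathcal P)$ \cite{Bow}.

Give the edges length $1$, let $d$ be the path metric, and fix $\delta$ such that geodesic triangles are $\delta$-slim: each side lies in the $\delta$-neighborhood of the union of the other two. Let $w=1\in G$ be the base point and $|v|=d(w,v)$. Points of $\partial$ are classes of geodesic rays at finite Hausdorff distance, and each is the endpoint of a ray from $w$. The Gromov product $(u|v)=\frac12(|u|+|v|-d(u,v))$ extends to $\overline\Gamma^0=\Gamma^0\cup\partial$, with $(\zeta|\zeta)=\infty$ for $\zeta\in\partial$. We recall its standard properties. The space $\overline\Gamma^0$ is compact and metrizable, $\Gamma^0$ is open and discrete in it, and $z_i\to\zeta\in\partial$ if and only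 if $(z_i|\zeta)\to\infty$. There is a constant $\kappa$ such that
\[
(z|z'')\ge\min\{(z|z'),(z'|z'')\}-\kappa,\qquad \bigl|(z|z')-d(w,[z,z'])\bigr|\le\kappa,
\]
the second inequality for distinct $z,z'\in\overline\Gamma^0$ and any geodesic $[z,z']$ joining them.

For sequences in $\overline\Gamma^0$ write $z_i\approx z_i'$ if $(z_i|z_i')\to\infty$. This relation is symmetric and transitive, and if $z_i\approx z'_i$ then $z_i\to\zeta\in\partial$ if and only if $z_i'\to\zeta$. It arises in three ways.
\begin{itemize}
\item[(A1)] If $v_i,v_i'\in\Gamma^0$, $|v_i|\to\infty$ and $d(v_i,v_i')$ is bounded, then $v_i\approx v_i'$, since $(v_i|v'_i)\ge|v_i|-d(v_i,v_i')$. In particular $v_i\to\zeta\in\partial$ implies $v'_i\to\zeta$.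
\item[(A2)] If $z_i,z_i'$ are vertices or ideal endpoints of a geodesic $\gamma_i$ and $d(w,\gamma_i)\to\infty$, then $z_i\approx z_i'$.
\item[(A3)] If $u_i$ is a vertex on a geodesic from $w$ to $z_i$ and $|u_i|\to\infty$, then $u_i\approx z_i$; indeed $(u_i|z_i)\ge|u_i|-\kappa$, because the part of the geodesic from $u_i$ to $z_i$ is at distance $|u_i|$ from $w$.
\end{itemize}

\begin{lemma}\label{lem:horo}
\begin{itemize}
\item[(a)] Vertical rays are geodesic, and all vertical rays in $\mathcal H_c$ have the same endpoint $p_c\in\partial$.
\item[(b)] A vertex of $\mathcal H_c$ of depth $l$ is at distance at least $l$ from every vertex outside $\mathcal H_c^+$.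
\item[(c)] If $c\neq c'$, then $p_c\neq p_{c'}$.
\item[(d)] If $v_i\in\mathcal H_{c_i}$ and the depth of $v_i$ tends to $\infty$, then $v_i\approx p_{c_i}$.
\end{itemize}
\end{lemma}

\begin{proof}
Depth changes by at most $1$ along an edge, so vertical rays are geodesic and $|u|$ is at least the depth of $u$. For $h,h'\in c$ the vertices $(h,l)$ and $(h',l)$ are at distance at most $1$ once $2^l\ge d_P(h,h')$. This proves (a). All neighbors of a vertex of $\mathcal H_c^+$ lie in $\mathcal H_c$, so a path that leaves $\mathcal H_c^+$ first does so at a vertex of depth $0$; this gives (b). By (b), the vertex of depth $l$ on a vertical ray in $\mathcal H_c$ is at distance at least $l$ from any vertical ray in $\mathcal H_{c'}$, so the two rays are at infinite Hausdorff distance, which is (c). For (d), the vertical ray that starts at $v_i$ is a geodesic from $v_i$ to $p_{c_i}$, at distance from $w$ at least the depth of $v_i$; apply (A2).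
\end{proof}

\section{The open model and its cochain complex}\label{sec:model}

Let $X_0$ be the universal cover of a finite $K(G,1)$ complex and, for $P\in\mathcal P$, let $Y_P$ be the universal cover of a finite $K(P,1)$ complex. Put
\[
Y=\bigsqcup_{P\in\mathcal P}G\times_PY_P=\bigsqcup_cY_c,\qquad Y_{gP}=gY_P .
\]
The group $G$ acts freely on the cells of $X_0$ and of $Y$, with finitely many orbits. By (E) there is a cellular $G$-map $f:Y\to X_0$. It is proper: if $Y=GK'$ with $K'$ compact and $K\subset X_0$ is compact, then $gf(K')\cap K\neq\emptyset$ for only finitely many $g$, so the closed set $f^{-1}(K)$ lies in finitely many translates of $K'$. Regard $[0,\infty]$ as a closed interval with a single $1$-cell, and let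
\[
X=X_0\cup\bigl(Y\times[0,\infty]\bigr),\quad (y,0)\sim f(y);\qquad Y_\infty=Y\times\{\infty\};\qquad O=X\setminus Y_\infty .
\]
Thus $X$ is the mapping cylinder of $f$. It is a contractible CW complex on whose cells $G$ acts freely with finitely many orbits. So $X$ is a covering space of the finite complex $X/G$; in particular it is finite-dimensional and locally finite, and $G$ acts properly on it. The open set $O=X_0\cup(Y\times[0,\infty))$ deformation retracts to $X_0$, so it is contractible, and subdividing $[0,\infty)$ at the integers makes it a locally finite finite-dimensional CW complex in its own right. Let $r:O\to[0,\infty)$ be the \emph{height}: the second coordinate on $Y\times[0,\infty)$, and $0$ on $X_0$. For each $t$ the action of $G$ on $\{r\le t\}$ is cocompact.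

A \emph{cell of $O$} will always mean a cell of $X$ not contained in $Y_\infty$. It is either a cell of $X_0$ or of the form $\sigma\times(0,\infty)$ with $\sigma$ a cell of some $Y_c$; in the second case we say that the cell \emph{touches $c$}. A compact subset of $O$ is compact in $X$, so it meets finitely many cells. Orient the cells equivariantly, and let
\[
C_*=C_*(X,Y_\infty),\qquad C^*=C_f^*(X,Y_\infty).
\]
Both are bounded complexes of finitely generated free $\mathbb ZG$-modules, where $g\cdot e^*=(ge)^*$.

\begin{proposition}\label{prop:algebra}
For all $j$ we have $H^j_c(O)\cong H^j(C^*)\cong H^j(G,\mathcal P;\mathbb ZG)$.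
\end{proposition}

\begin{proof}
The first isomorphism is Lemma~\ref{lem:cellular}. The map $\phi\mapsto\bigl(x\mapsto\sum_g\phi(g^{-1}x)\,g\bigr)$ is an isomorphism of complexes $C^*\cong\operatorname{Hom}_G(C_*,\mathbb ZG)$. Its inverse takes a homomorphism $\psi$ to the cochain $x\mapsto(\text{coefficient of }1\text{ in }\psi(x))$, which has finite support in each of the finitely many orbits of cells. If $\mathcal P=\emptyset$, then $C_*$ is a free resolution of $\mathbb Z$ and we are done. Let $\mathcal P\neq\emptyset$. Since $X$ and all $Y_c$ are contractible, the only nontrivial part of the homology sequence of $(X,Y_\infty)$ is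
\[
0\to H_1(C_*)\to\bigoplus_P\mathbb Z[G/P]\to\mathbb Z\to H_0(C_*)\to0,
\]
so the only homology of $C_*$ is $\Delta$ in degree $1$. The boundary map $C_1\to C_0$ is then onto a free module, so it splits, and its kernel $C_1'$ is projective. Hence $C_*$ is the direct sum of the acyclic complex $C_0\xrightarrow{=}C_0$ in degrees $1,0$ and the complex $\cdots\to C_2\to C_1'\to0$, which is a projective resolution of $\Delta$ shifted up by one degree. Therefore $H^n(\operatorname{Hom}_G(C_*,\mathbb ZG))=\operatorname{Ext}^{n-1}_{\mathbb ZG}(\Delta,\mathbb ZG)$ for $n\ge1$, and $H^0=0$.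
\end{proof}

\begin{lemma}\label{lem:contraction}
Let $q\ge0$ and suppose $H^j(C^*)=0$ for all $j\ge q+1$. Then there is a $\mathbb ZG$-homomorphism $s:C^{q+1}\to C^q$ with $d(sz)=z$ for every cocycle $z\in C^{q+1}$.
\end{lemma}

\begin{proof}
Let $Z^j\subset C^j$ be the module of cocycles. For $j\ge\dim X$ we have $Z^j=C^j$. Suppose that $j\ge q+1$ and that $Z^j$ is a direct summand of $C^j$. Then $Z^j$ is projective and $d:C^{j-1}\to Z^j$ is onto, so it has a section $\iota_j$, and its kernel $Z^{j-1}$ is a direct summand of $C^{j-1}$. By downward induction $Z^{q+1}$ is a direct summand and $\iota_{q+1}$ exists. Let $s$ be $\iota_{q+1}$ composed with a projection $C^{q+1}\to Z^{q+1}$.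
\end{proof}

Vanishing in all degrees above $q$ is needed here, not only in degree $q+1$: it is what makes $Z^{q+1}$ projective. To record the propagation of $s$, call a \emph{cell relation} a map $\mathcal S$ that assigns to each cell $e$ of $O$ a finite set $\mathcal S(e)$ of cells of $O$, with $\mathcal S(ge)=g\mathcal S(e)$. The pairs $(e,e')$ with $e'\in\mathcal S(e)$ form finitely many $G$-orbits. The composition of two cell relations, $e\mapsto\bigcup_{e'\in\mathcal S_1(e)}\mathcal S_2(e')$, is a cell relation. Two examples matter. The star in $X$ is one, by Lemma~\ref{lem:star}(a); the star of a cell of $O$ consists of cells of $O$, since $e'\subset Y_\infty$ implies $e'^\sharp\subset Y_\infty$. The other sends $e$ to the set consisting of $e$ and, if $\dim e=q+1$, the cells whose duals occur in $s(e^*)$.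

\section{The compactification}\label{sec:compact}

The boundary $\partial$ is attached to $\Gamma$, not to $O$. To transfer it we assign to each $x\in O$ a finite set $N(x)$ of nearby vertices of $\Gamma$, of uniformly bounded diameter, and a probability measure $\rho(x)$ on $N(x)$ that depends continuously on $x$.

\subsection{Comparing $O$ with $\Gamma$}

There is a continuous compactly supported $\lambda_0:X_0\to[0,1]$ with $\sum_{g\in G}\lambda_0(g^{-1}x)=1$ for all $x$: take $\phi\ge0$ continuous with compact support and positive on a compact set whose translates cover $X_0$, and divide by the locally finite invariant sum $\sum_g\phi(g^{-1}x)$. In the same way there are $\lambda_P:Y_P\to[0,1]$ with $\sum_{h\in P}\lambda_P(h^{-1}y)=1$. Let $L_0$ and $L_P$ be the supports; their translates cover $X_0$ and $Y_P$. For $x\in X_0$, and for $y\in Y_c$ with $c=gP$ and $l\geq1$, put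
\[
\rho_0(x)=\sum_{g'\in G}\lambda_0(g'^{-1}x)\,g',\qquad \rho_{c,l}(y)=\sum_{h\in c}\lambda_P(h^{-1}y)\,(h,l),
\]
viewed as finitely supported probability measures on $\Gamma^0$. Define $\rho$ on $O$ by $\rho=\rho_0$ on $X_0$ and, for $y\in Y_c$,
\[
\rho(y,r)=\begin{cases}(1-r)\,\rho_0(f(y))+r\,\rho_{c,1}(y)&0\le r\le1,\\ (l+1-r)\,\rho_{c,l}(y)+(r-l)\,\rho_{c,l+1}(y)&l\le r\le l+1,\ l\ge1.\end{cases}
\]
The map $\rho$ is $G$-equivariant, and the mass of $\rho(x)$ at each vertex is continuous in $x$. To each vertex $v$ we attach a compact \emph{tile} $K(v)\subset O$. For $g\in G$, $K(g)$ is the union of $gL_0$ and the image of $f^{-1}(gL_0)\times[0,1]$, which is compact because $f$ is proper. For $(h,l)\in\mathcal H^+_c$ with $c$ a coset of $P$, $K((h,l))$ is the image of $hL_P\times[l-1,l+1]$. Then $K(gv)=gK(v)$. Put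
\[
N(x)=\{v\in\Gamma^0:x\in K(v)\},\qquad N(A)=\bigcup_{x\in A}N(x)\quad(A\subset O).
\]
We work with $N(x)$ as well as with $\operatorname{supp}\rho(x)$ because closed tiles make $N$ shrink under small perturbations of $x$, as in (c) below.

\begin{lemma}\label{lem:tiles}
\begin{itemize}
\item[(a)] $\operatorname{supp}\rho(x)\subset N(x)$, and every vertex lies in $\operatorname{supp}\rho(x)$ for some $x$.
\item[(b)] If $A\subset O$ is compact, then $N(A)$ is finite; and $N(gA)=gN(A)$. In particular the family of tiles is locally finite.
\item[(c)] Every $x_0\in O$ has an open neighborhood $B_{x_0}\subset O$ with $N(B_{x_0})\subset N(x_0)$.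
\item[(d)] Let $y\in Y_c$ and $r\ge2$. Then $N((y,r))$ consists of vertices of $\mathcal H_c$ of depth within $1$ of $r$. For each compact $A\subset Y_P$ there is $D(A)$ such that $N(hA\times\{r\})$ lies within distance $D(A)$ of the vertex $(h,\lfloor r\rfloor)\in\mathcal H_{hP}$, for all $h\in G$ and $r\ge2$.
\item[(e)] There is $D_1$ with $\operatorname{diam}N(x)\le D_1$ for all $x\in O$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The inclusion holds in each case of the definition of $\rho$. The vertex $g$ lies in $\operatorname{supp}\rho(x)$ if $\lambda_0(g^{-1}x)>0$, and $(h,l)$ lies in $\operatorname{supp}\rho(y,l)$ if $\lambda_P(h^{-1}y)>0$.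

(b) The height is bounded on $A$, so the vertices of $N(A)$ have bounded depth and lie in finitely many orbits. For each $v$, properness of the action leaves finitely many $g$ with $gK(v)\cap A\ne\emptyset$.

(c) Take the complement of the union of the $K(v)$ with $v\notin N(x_0)$, which is closed by (b).

(d) Tiles $K(g)$ lie in $\{r\le1\}$, and tiles of vertices of $\mathcal H^+_{c'}$ with $c'\ne c$ miss $Y_c\times(0,\infty)$. So $N((y,r))$ consists of the $(h',l)\in\mathcal H_c^+$ with $y\in h'L_P$ and $|l-r|\le1$. If also $y\in hA$, then $h^{-1}h'$ lies in the finite set $\{p\in P:A\cap pL_P\neq\emptyset\}$, so $d_P(h,h')$ is bounded in terms of $A$. Horizontal edges give $d((h',l),(h,l))\le d_P(h,h')$, and the integers $l$ and $\lfloor r\rfloor$ differ by at most $1$.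

(e) Write $\{r\le2\}=GA_0$ with $A_0$ compact. For $x\in gA_0$ we have $N(x)\subset gN(A_0)$. For $x=(y,r)$ with $r\ge2$ choose $h$ with $y\in hL_P$ and use (d) with $A=L_P$.
\end{proof}

\subsection{The space $M$}

We want $x_i\to\xi$ to mean that nearby vertices converge to $\xi$. Realizing $M$ as the closure of the graph of $\rho$ gives this topology and gives compactness and metrizability at no cost. Let $O^+=O\cup\{\infty\}$ be the one-point compactification, which is metrizable. Let $\operatorname{Prob}(\overline\Gamma^0)$ be the space of Borel probability measures with the weak-$*$ topology; it is compact and metrizable, and the map sending $z$ to the point mass $[z]$ is an embedding. By Lemma~\ref{lem:tiles}(c), $\rho:O\to\operatorname{Prob}(\overline\Gamma^0)$ is locally a finite sum of point masses with continuous coefficients, so it is continuous. Let $M$ be the closure of $\{(x,\rho(x)):x\in O\}$ in $O^+\times\operatorname{Prob}(\overline\Gamma^0)$.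

\begin{proposition}\label{prop:M}
The maps $x\mapsto(x,\rho(x))$ and $\xi\mapsto(\infty,[\xi])$ embed $O$ as an open subset and $\partial$ as the complementary closed subset of the compact metrizable space $M$. For $x_i\in O$, $\xi\in\partial$ and any choice of $v_i\in N(x_i)$,
\begin{equation}\label{eq:conv}
x_i\to\xi\ \text{ in } M\iff v_i\to\xi\ \text{ in }\overline\Gamma^0 .
\end{equation}
\end{proposition}

\begin{proof}
Since $\rho$ is continuous, the part of $M$ over the open set $O\subset O^+$ is the graph of $\rho$, a copy of $O$. Let $x_i\in O$ and $v_i\in N(x_i)$. We make two observations.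

First, if $v_i\to\xi\in\partial$, then $(x_i,\rho(x_i))\to(\infty,[\xi])$. Indeed, a compact set $A$ contains only finitely many $x_i$, since $N(A)$ is finite and $v_i$ leaves every finite set. By Lemma~\ref{lem:tiles}(a),(e) and (A1), every sequence $u_i\in\operatorname{supp}\rho(x_i)$ converges to $\xi$. So each neighborhood of $\xi$ contains $\operatorname{supp}\rho(x_i)$ for large $i$, and $\rho(x_i)\to[\xi]$.

Second, if $x_i\to\infty$ in $O^+$, then $v_i$ leaves every finite set, because $x_i$ lies in the compact set $K(v_i)$. So every subsequence of $(v_i)$ has a subsequence converging to a point of $\partial$.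

Together these show that every point of $M$ over $\infty$ has the form $(\infty,[\xi])$. All such points occur: choose vertices $v_i\to\xi$ and, by Lemma~\ref{lem:tiles}(a), points $x_i$ with $v_i\in N(x_i)$. The first observation is the implication $\Leftarrow$ of \eqref{eq:conv}. Conversely, if $x_i\to\xi$, every subsequential limit $\zeta$ of $(v_i)$ lies in $\partial$ and satisfies $[\zeta]=[\xi]$, so $v_i\to\xi$ by compactness.
\end{proof}

\subsection{Cells near the boundary}

A cell touching $c$ is unbounded, but it follows a vertical geodesic ray, and a geodesic far from $w$ is small in $\overline\Gamma^0$. To make this precise, choose for each cell $e$ of $O$ a \emph{base} $\beta(e)\in G$ with $\beta(ge)=g\beta(e)$, and with $\beta(e)\in c$ if $e$ touches $c$; choose it on one cell per orbit and translate. Each fiber of $\beta$ contains at most one cell of each orbit, so $\beta$ is finite-to-one. Let $\operatorname{ray}(e)=\{\beta(e)\}$ if $e\subset X_0$, and $\operatorname{ray}(e)=\{(\beta(e),l):l\ge0\}\subset\mathcal H_c$ if $e$ touches $c$. There is a constant $D_2$ such that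
\begin{equation}\label{eq:ray}
N(e)\ \text{lies in the $D_2$-neighborhood of }\operatorname{ray}(e)\text{ for every cell $e$ of $O$.}
\end{equation}
By equivariance it suffices to treat finitely many cells, hence one cell. The set $e\cap\{r\le2\}$ has compact closure in $O$ and contributes finitely many vertices. If $e=\sigma\times(0,\infty)$, the part of height $\ge2$ is handled by Lemma~\ref{lem:tiles}(d) with $h=\beta(e)$ and $A=h^{-1}\overline\sigma$.

\begin{lemma}\label{lem:small}
Let $\mathcal S$ be a cell relation, let $e_i$ be cells of $O$, and let $y_i\in e_i'\in\mathcal S(e_i)$.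
\begin{itemize}
\item[(a)] If the $e_i$ are pairwise distinct and $x_i\in e_i$ converge to $z\in M$, then $z\in\partial$ and $y_i\to z$.
\item[(b)] If $e_i$ touches $c_i$, the $c_i$ are pairwise distinct and $p_{c_i}\to z$, then $y_i\to z$.
\item[(c)] If $x_i\in e$ for a fixed cell $e$ and $x_i\to z\in\partial$, then $e$ touches some $c$ and $z=p_c$. Conversely, if $e$ touches $c$, $x_i\in e$ and $r(x_i)\to\infty$, then $x_i\to p_c$.
\end{itemize}
\end{lemma}

\begin{proof}
In (a) and (b) the $e_i$ are pairwise distinct, so $|\beta(e_i)|\to\infty$. The pairs $(e_i,e_i')$ lie in finitely many orbits, so $d(\beta(e_i),\beta(e_i'))$ is bounded. Hence $|\beta(e_i')|\to\infty$, and $\beta(e_i)\approx\beta(e_i')$ by (A1). A ball about $w$ is finite, and a vertex $(h,l)$ lies on $\operatorname{ray}(e)$ only if $\beta(e)=h$. So $d(w,\operatorname{ray}(e_i))\to\infty$ and $d(w,\operatorname{ray}(e_i'))\to\infty$. Let $v_i'\in N(y_i)$. By \eqref{eq:ray} there is $u_i'\in\operatorname{ray}(e'_i)$ with $d(v_i',u_i')\le D_2$, and (A1), (A2) give $v_i'\approx u_i'\approx\beta(e_i')\approx\beta(e_i)$.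

In (b), $p_{c_i}$ is the endpoint of $\operatorname{ray}(e_i)$, so $p_{c_i}\approx\beta(e_i)$ by (A2). Then $v_i'\to z$, and $y_i\to z$ by \eqref{eq:conv}. In (a), a point of $O$ has a compact neighborhood, which meets finitely many cells, so $z\in\partial$. For $v_i\in N(x_i)$ the argument above gives $v_i\approx\beta(e_i)$, and $v_i\to z$ by \eqref{eq:conv}. So again $v_i'\to z$ and $y_i\to z$.

(c) If $x_i\to z\in\partial$, then $r(x_i)\to\infty$, since each $e\cap\{r\le t\}$ has compact closure in $O$; so $e$ touches some $c$. If $e$ touches $c$ and $r(x_i)\to\infty$, then by Lemma~\ref{lem:tiles}(d) any $v_i\in N(x_i)$ eventually lies in $\mathcal H_c$, with depth tending to $\infty$. So $v_i\to p_c$ by Lemma~\ref{lem:horo}(d), and $x_i\to p_c$ by \eqref{eq:conv}.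
\end{proof}

Parts (a) and (c) describe the two ways in which points of cells can approach $\partial$: through distinct cells, where bounded propagation is harmless, or inside one cell toward a parabolic point, where it is not.

\section{Pushing $M$ off the boundary}\label{sec:zset}

\begin{proposition}\label{prop:zset}
There is a continuous map $\Theta:M\times[0,1]\to M$ with $\Theta_0=\mathrm{id}$ and $\Theta_t(M)\subset O$ for $t>0$.
\end{proposition}

One says that $\partial$ is a $\mathcal Z$-set in $M$. The idea is to let $\Theta_t$ project radially onto the ball of radius $1/t$ about $w$. Geodesics live in $\Gamma$ and are unique only up to bounded distance, so the projection of a point is a bounded set of vertices, and a continuous version takes values in a Rips complex $R$. We therefore need a map $\Phi:R\to O$ back to the model, and a homotopy $J$ from the identity of $O$ to $\Phi\rho$, both respecting convergence to $\partial$.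

\subsection{The Rips complex and the maps $\Phi$ and $J$}

Fix an integer $D_3\ge2\delta+5D_1+1$. Let $R$ be the simplicial complex with vertex set $\Gamma^0$ whose simplices are the nonempty finite sets of diameter at most $D_3$. It is locally finite. Its points are the probability measures whose support is a simplex. A map from a space into $R$ is continuous if the mass at each vertex is continuous and, locally, the supports lie in a finite set; so $\rho:O\to R$ is continuous. The stabilizer of a simplex acts freely on its finite vertex set, so it is finite, hence trivial: $G$ acts freely on the simplices of $R$.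

The action on $R$ is not cocompact, so (E) alone would give no control on $\Phi$ at large depth. There we use a formula. A horizontal edge at depth $l$ joins points of $c$ at $d_P$-distance up to $2^l$, so deep simplices of $R$ lie over large subsets of $c$. Accordingly let $E(c)$ be the simplicial complex whose simplices are all nonempty finite subsets of $c$. Since $P$ is torsion-free, it acts freely on the simplices of $E(P)$, and (E) gives a $P$-map $\varphi_P:E(P)\to Y_P$. Put $\varphi_{gP}=g\varphi_Pg^{-1}:E(gP)\to Y_{gP}$. Let $R^c\subset R$ be the subcomplex of simplices with all vertices in $\mathcal H_c^+$; these subcomplexes are pairwise disjoint. On $R^c$ define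
\[
\Phi\Bigl(\sum t_{(h,l)}\,(h,l)\Bigr)=\Bigl(\varphi_c\Bigl(\sum t_{(h,l)}\,h\Bigr),\ \sum t_{(h,l)}\,l\Bigr)\in Y_c\times[1,\infty).
\]
This is a $G$-map on $\bigsqcup_cR^c$. Extend it to a $G$-map $\Phi:R\to O$ by (E). By Lemma~\ref{lem:horo}(b), a simplex with a vertex of depth greater than $D_3$ lies in some $R^c$.

\begin{lemma}\label{lem:Phi}
Let $z_i\in R$ lie in a simplex $Q_i$ that has a vertex $v_i$, and let $v_i\to\xi\in\partial$. Then $\Phi(z_i)\to\xi$ in $M$.
\end{lemma}

\begin{proof}
It suffices to find in every subsequence a further subsequence with this property. Let $l_i$ be the smallest depth of a vertex of $Q_i$. After passing to a subsequence, $l_i$ is bounded or $l_i\to\infty$. Choose $v_i'\in N(\Phi(z_i))$; by \eqref{eq:conv} we must show $v_i'\to\xi$.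

If $l_i$ is bounded, the $Q_i$ lie in finitely many orbits, because vertices of bounded depth do and $R$ is locally finite. For each simplex $Q$ the set $N(\Phi(Q))$ is finite by Lemma~\ref{lem:tiles}(b). By equivariance $d(v_i,v_i')$ is bounded, and (A1) applies.

If $l_i\to\infty$, then eventually $Q_i\subset R^{c_i}$ for some $c_i$, and $\Phi(z_i)\in Y_{c_i}\times[l_i,\infty)$. By Lemma~\ref{lem:tiles}(d), $v_i'\in\mathcal H_{c_i}$ has depth at least $l_i-1$. By Lemma~\ref{lem:horo}(d), $v_i\approx p_{c_i}\approx v_i'$.
\end{proof}

No metric control on $\varphi_c$ was needed: deep in a horoball only the height matters.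

\begin{lemma}\label{lem:J}
There is a homotopy $J:O\times[0,1]\to O$ from the identity to $\Phi\rho$ such that $J(x_i,s_i)\to\xi$ whenever $x_i\in O$, $s_i\in[0,1]$ and $x_i\to\xi\in\partial$.
\end{lemma}

\begin{proof}
For $y\in Y_c$, $c$ a coset of $P$, let $\rho_c(y)=\sum_{h\in c}\lambda_P(h^{-1}y)\,h\in E(c)$; this is a continuous map $Y_c\to E(c)$, as locally its image lies in one simplex. For $r\in[l,l+1]$ with $l\ge1$ the point $\rho(y,r)$ lies in $R^c$, it projects to $\rho_c(y)$ in $E(c)$, and its mean depth is $(l+1-r)l+(r-l)(l+1)=r$. Hence $\Phi\rho(y,r)=(\varphi_c\rho_c(y),r)$ for $r\ge1$. By (E) for the pair $(Y_P\times[0,1],Y_P\times\{0,1\})$ there is a $P$-equivariant homotopy $j_P$ from the identity of $Y_P$ to $\varphi_P\rho_P$; translate it to homotopies $j_c$ of $Y_c$. Put $J((y,r),s)=(j_c(y,s),r)$ for $r\ge1$. On $\{r\le1\}\times[0,1]$ the map $J$ is prescribed, consistently and equivariantly, on the subcomplex $\{r\le1\}\times\{0,1\}\cup\{r=1\}\times[0,1]$; extend it by (E).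

We claim that $N(x)\cup N(J(x,s))$ has uniformly bounded diameter; then (A1) and \eqref{eq:conv} finish the proof. Write $\{r\le2\}=GA_0$ with $A_0$ compact. For $x\in gA_0$ the set lies in the translate by $g$ of the finite set $N(A_0\cup J(A_0\times[0,1]))$. For $x=(y,r)$ with $r\ge2$ choose $h$ with $y\in hL_P$. Then $x$ and $J(x,s)$ both lie in $hA\times\{r\}$, where $A=j_P(L_P\times[0,1])\supset L_P$, and Lemma~\ref{lem:tiles}(d) applies.
\end{proof}

\subsection{Radial projections}

Let $k\ge1$ be an integer. For $x\in O$ let $\pi_k(x)$ be the set of vertices $u$ that lie on a geodesic from $w$ to some $v\in N(x)$ and satisfy $|u|=\min(k,|v|)$. For $\xi\in\partial$ let $\pi_k(\xi)$ be the set of points $\gamma(k)$, where $\gamma$ is a geodesic ray from $w$ to $\xi$. The \emph{shadow} of a vertex $u$ is $\Omega_k(u)=\{x\in M:u\in\pi_k(x)\}$.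

\begin{lemma}\label{lem:shadows}
For each $k$ the nonempty shadows $\Omega_k(u)$ form a finite closed cover of $M$. For each $x\in M$ the set $\pi_k(x)\cup\pi_{k+1}(x)$ has diameter at most $D_3$.
\end{lemma}

\begin{proof}
Each $\pi_k(x)$ is nonempty and lies in the finite ball of radius $k$, so we have a finite cover. The set $\Omega_k(u)\cap O$ is a union of tiles, hence closed in $O$ by local finiteness. Now let $x_i\in\Omega_k(u)$ converge to $\xi\in\partial$. We may assume that all $x_i$ lie in $O$ or all lie in $\partial$. In the first case $u$ lies on a geodesic $\gamma_i$ from $w$ to $z_i\in N(x_i)$ with $|u|=\min(k,|z_i|)$; by \eqref{eq:conv}, $z_i\to\xi$, so $|z_i|\to\infty$ and $|u|=k$. In the second case $|u|=k$ and $u$ lies on a ray $\gamma_i$ from $w$ to $z_i=x_i\to\xi$. Since $\Gamma$ is locally finite, there are a ray $\gamma$ from $w$ through $u$ and a subsequence along which, for each $n$, $\gamma_i$ agrees with $\gamma$ on $[0,n]$ for large $i$. Then $(\gamma(n)|z_i)\ge n-\kappa$ by (A3) and $(z_i|\xi)\ge n$ for large $i$, so $(\gamma(n)|\xi)\ge n-2\kappa$. Thus $\gamma$ ends at $\xi$ and $\xi\in\Omega_k(u)$.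

For the diameter, first let $\gamma,\gamma'$ be rays from $w$ to the same point of $\partial$. Then $d(\gamma(n),\gamma'(n))$ is bounded. So for fixed $t$ and large $n$, the point $\gamma(t)$ is not within $\delta$ of the side $[\gamma(n),\gamma'(n)]$ of the triangle with vertices $w,\gamma(n),\gamma'(n)$, and it is within $\delta$ of some $\gamma'(t')$. Comparing distances to $w$ gives $|t-t'|\le\delta$, so $d(\gamma(t),\gamma'(t))\le2\delta$. The diameter for $x\in\partial$ is at most $2\delta+1$.

Now let $x\in O$, let $\gamma,\gamma'$ be geodesics from $w$ to $v,v'\in N(x)$, and let $t\le\min(|v|,|v'|)$. If $\gamma(t)$ is within $\delta$ of $\gamma'$, then $d(\gamma(t),\gamma'(t))\le2\delta$ as before. Otherwise $\gamma(t)$ is within $\delta$ of a geodesic $[v,v']$, of length at most $D_1$. Then $|v|-t=d(\gamma(t),v)\le\delta+D_1$ and $d(\gamma'(t),v')=|v'|-t\le\delta+2D_1$, so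
\[
d(\gamma(t),\gamma'(t))\le(\delta+D_1)+D_1+(\delta+2D_1)=2\delta+4D_1 .
\]
Two points of $\pi_k(x)\cup\pi_{k+1}(x)$ have the form $\gamma(t_1)$, $\gamma'(t_2)$ with $t_1=\min(k',|v|)$, $t_2=\min(k'',|v'|)$ and $k',k''\in\{k,k+1\}$. Here $|t_1-t_2|\le D_1+1$. Comparing at $t=\min(t_1,t_2)$ gives the bound $2\delta+5D_1+1\le D_3$.
\end{proof}

We turn the projections $\pi_k$ into continuous maps by a partition of unity subordinate to thin neighborhoods of the shadows. Fix a metric $\operatorname{dist}$ on $M$.

\begin{lemma}\label{lem:psi}
There are continuous maps $\psi:M\times[1,\infty)\to R$, written $(x,\tau)\mapsto\psi_\tau(x)$, and $\ell:O\to[1,\infty)$ with the following properties.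
\begin{itemize}
\item[(a)] If $x_i\to\xi\in\partial$ in $M$ and $\tau_i\to\infty$, then $\Phi\psi_{\tau_i}(x_i)\to\xi$.
\item[(b)] For each $j$ there is a compact subset of $O$ outside which $\ell\ge j$.
\item[(c)] If $x\in O$ and $\tau\ge\ell(x)$, then $\operatorname{supp}\rho(x)\cup\operatorname{supp}\psi_\tau(x)$ is a simplex of $R$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Construction of $\psi$.} Let $\mathcal F_k$ be the finite family of nonempty sets among the $\Omega_k(u)$ and $\Omega_{k+1}(u)$. If a subfamily has empty intersection, the largest distance from $x$ to one of its members is a positive continuous function of $x\in M$, so it has a positive minimum. Let $\varepsilon_k>0$ be smaller than all these minima. Thus members of $\mathcal F_k$ that are all within distance $\varepsilon_k$ of one point have a common point. Put $\eta_1=\min(\varepsilon_1,1)$ and $\eta_k=\min(\varepsilon_k,\varepsilon_{k-1},1/k)$ for $k\ge2$. For $\Omega_k(u)\neq\emptyset$ consider the functions $\max(0,\eta_k-\operatorname{dist}(\cdot,\Omega_k(u)))$. Their sum is positive, since the shadows cover $M$. Dividing by it gives a partition of unity $(\mu^k_u)_u$,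 and we put $\psi_k(x)=\sum_u\mu^k_u(x)\,u$. So
\begin{equation}\label{eq:near}
u\in\operatorname{supp}\psi_k(x)\ \Longrightarrow\ u\in\pi_k(x')\ \text{for some $x'\in M$ with }\operatorname{dist}(x,x')<\eta_k .
\end{equation}
Fix $x$. The shadows $\Omega_k(u)$, $u\in\operatorname{supp}\psi_k(x)$, and $\Omega_{k+1}(u')$, $u'\in\operatorname{supp}\psi_{k+1}(x)$, are within $\varepsilon_k$ of $x$, so they have a common point $x''$. All these $u,u'$ lie in $\pi_k(x'')\cup\pi_{k+1}(x'')$, so they span a simplex by Lemma~\ref{lem:shadows}. Hence $\psi_\tau=(k+1-\tau)\psi_k+(\tau-k)\psi_{k+1}$ for $\tau\in[k,k+1]$ defines a map to $R$. It is continuous, as on $M\times[k,k+1]$ all supports lie in the ball of radius $k+1$.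

\emph{Proof of (a).} Let $u_i\in\operatorname{supp}\psi_{\tau_i}(x_i)$. By \eqref{eq:near} there are $k_i\in\{\lfloor\tau_i\rfloor,\lfloor\tau_i\rfloor+1\}$ and $x_i'$ with $u_i\in\pi_{k_i}(x_i')$ and $\operatorname{dist}(x_i,x_i')<1/k_i$; so $x_i'\to\xi$. If $x_i'\in\partial$, put $z_i=x_i'$; then $u_i$ lies on a ray from $w$ to $z_i$ and $|u_i|=k_i$. If $x_i'\in O$, then $u_i$ lies on a geodesic from $w$ to some $z_i\in N(x_i')$ and $|u_i|=\min(k_i,|z_i|)$. By \eqref{eq:conv}, $z_i\to\xi$, and hence $|u_i|\to\infty$. By (A3), $u_i\to\xi$. Apply Lemma~\ref{lem:Phi} with $Q_i=\operatorname{supp}\psi_{\tau_i}(x_i)$.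

\emph{Construction of $\ell$.} On a compact part of $O$, for large $k$, the projection $\pi_k$ equals $N$, so $\psi_k$ is a perturbation of $\rho$. To make this uniform, let $O_1\subset O_2\subset\cdots$ be compact sets with union $O$ and $O_j\subset\operatorname{int}O_{j+1}$, and put $O_0=O_{-1}=\emptyset$. The sets $B_{x_0}\cap\operatorname{int}O_{j+1}$, with $B_{x_0}$ as in Lemma~\ref{lem:tiles}(c), are open in $M$ and cover the compact set $O_j$. By the Lebesgue number lemma there is $\varepsilon_j'>0$ such that for each $x\in O_j$ the $\varepsilon'_j$-ball in $M$ about $x$ lies in $B_{x_0}\cap O_{j+1}$ for some $x_0=x_0(x,j)$. Choose an integer $k_j$ with $1/k_j<\varepsilon_j'$ and $k_j\ge|v|$ for all $v$ in the finite set $N(O_{j+1})$. Let $x\in O_j$, $k\ge k_j$ and $u\in\operatorname{supp}\psi_k(x)$, and take $x'$ as in \eqref{eq:near}. Then $x'\in B_{x_0}\cap O_{j+1}$. Every $v\in N(x')$ has $|v|\le k$, so $\pi_k(x')=N(x')$, and $u\in N(x')\subset N(x_0)$. Also $\operatorname{supp}\rho(x)\subset N(x)\subset N(x_0)$. Since $x_0$ does not depend on $k$, the set $\operatorname{supp}\rho(x)\cup\operatorname{supp}\psi_\tau(x)$ lies in $N(x_0)$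 for all real $\tau\ge k_j$, and it is a simplex because $D_1\le D_3$.

Let $\chi_j:O\to[0,1]$ be continuous, equal to $0$ on $O_{j-2}$ and to $1$ outside $\operatorname{int}O_{j-1}$. The sum $\ell=\sum_{j\ge1}\max(j,k_j)\chi_j$ is locally finite, and $\ell\ge\max(j,k_j)$ outside $O_{j-1}$. This gives (b), and (c) follows by taking the $j$ with $x\in O_j\setminus O_{j-1}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:zset}]
For $\xi\in\partial$ put $\Theta(\xi,0)=\xi$ and $\Theta(\xi,t)=\Phi\psi_{1/t}(\xi)$ for $t>0$. For $x\in O$ the map must start at $x$, so we run $J$, then pass from $\rho$ to $\psi$ inside a simplex, and finish both moves by time $1/\ell(x)$. With $\ell=\ell(x)$,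
\[
\Theta(x,t)=\begin{cases}J(x,2\ell t)&0\le t\le\frac1{2\ell},\\[2pt] \Phi\bigl((2-2\ell t)\,\rho(x)+(2\ell t-1)\,\psi_{1/t}(x)\bigr)&\frac1{2\ell}\le t\le\frac1\ell,\\[2pt] \Phi\psi_{1/t}(x)&\frac1\ell\le t\le1.\end{cases}
\]
In the middle line $1/t\ge\ell(x)$, so the convex combination lies in a simplex of $R$ by Lemma~\ref{lem:psi}(c). By construction $\Theta_0=\mathrm{id}$ and $\Theta_t(M)\subset O$ for $t>0$.

On $O\times[0,1]$ the three formulas are continuous on closed sets, and they agree at $t=1/(2\ell)$, where both give $\Phi\rho(x)$, and at $t=1/\ell$. Let $\xi\in\partial$ and $t_0>0$. By Lemma~\ref{lem:psi}(b), $\ell>2/t_0$ on $W\cap O$ for a neighborhood $W$ of $\xi$, so $\Theta(x,t)=\Phi\psi_{1/t}(x)$ on $W\times(t_0/2,1]$, and $\Theta$ is continuous at $(\xi,t_0)$. Finally let $(x_i,t_i)\to(\xi,0)$. We split the sequence into five subsequences and show $\Theta(x_i,t_i)\to\xi$ along each. If $x_i\in\partial$ and $t_i=0$, then $\Theta(x_i,t_i)=x_i$. If $x_i\in\partial$ and $t_i>0$, or $x_i\in O$ in the third line, use Lemma~\ref{lem:psi}(a) with $\tau_i=1/t_i$. If $x_i\in O$ in the first line, use Lemma~\ref{lem:J}. If $x_i\in O$ in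 the second line, the argument of $\Phi$ lies in a simplex with a vertex $v_i\in\operatorname{supp}\rho(x_i)\subset N(x_i)$; then $v_i\to\xi$ by \eqref{eq:conv}, and Lemma~\ref{lem:Phi} applies.
\end{proof}

\begin{corollary}\label{cor:global}
\begin{itemize}
\item[(i)] $\partial$ has at least two points.
\item[(ii)] $\dim\partial\le\dim O<\infty$, where $\dim O$ is the dimension of the CW complex $O$.
\item[(iii)] $H^j(G,\mathcal P;\mathbb ZG)\cong\widetilde H^{\,j-1}(\partial)$ for all $j$, with reduced \v{C}ech cohomology on the right.
\end{itemize}
\end{corollary}

\begin{proof}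
(i) If $\mathcal P\neq\emptyset$, a member $P$ is a proper subgroup, so it has two cosets; use Lemma~\ref{lem:horo}(c). If $\mathcal P=\emptyset$, translate geodesic segments of length $2n$ in the Cayley graph so that their midpoints are at $w$. A subsequence converges to a bi-infinite geodesic, whose two ends are rays at infinite Hausdorff distance.

(ii) By uniform continuity of $\Theta$, for every $\varepsilon>0$ there is $t>0$ with $\operatorname{dist}(\Theta_t(\xi),\xi)<\varepsilon/3$ on $\partial$. So $\phi=\Theta_t|_\partial$ has fibers of diameter less than $\varepsilon$. Its image is a compact subset of a finite subcomplex of $O$, so $\dim\phi(\partial)\le\dim O$. The existence of such maps for all $\varepsilon$ implies $\dim\partial\le\dim O$ \cite[\S1.10]{Eng}. Indeed, let $\varepsilon$ be a Lebesgue number of a finite open cover $\{U_i\}$ of $\partial$. Each fiber of $\phi$ lies in some $U_i$, so the open sets $\phi(\partial)\setminus\phi(\partial\setminus U_i)$ cover $\phi(\partial)$, and their preimages lie in the $U_i$. Refine this cover of $\phi(\partial)$ to one of multiplicity at most $\dim O+1$ and pull it back.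

(iii) The identity of $M$ is homotopic to $\Theta_1$, which factors through the contractible space $O$, so $M$ is contractible. As $\partial\neq\emptyset$, the reduced exact sequence of $(M,\partial)$ gives $\widetilde H^{\,j-1}(\partial)\cong\check H^j(M,\partial)=H^j_c(O)$. Apply Proposition~\ref{prop:algebra}.
\end{proof}

\section{Local vanishing}\label{sec:local}

We show that both maps in \eqref{eq:three} vanish.

\begin{lemma}\label{lem:restriction}
For every open $U\subset\partial$ there is an open $\widehat U\subset M$ with $\widehat U\cap\partial=U$ such that the restriction $H^*_c(\widehat U)\to H^*_c(U)$ is zero.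
\end{lemma}

\begin{proof}
Let $A=\partial\setminus U$, and let $\widehat A=\Theta(A\times[0,1])\cup\Theta_1(\partial)$, a compact set. Since $\Theta_t(M)\subset O$ for $t>0$, we have $\widehat A\cap\partial=A$, so $\widehat U=M\setminus\widehat A$ satisfies $\widehat U\cap\partial=U$. By (C2) the restriction is induced by the inclusion $\iota:(\partial,A)\to(M,\widehat A)$. The map $\Theta$ restricts to a homotopy of maps of pairs $(\partial,A)\to(M,\widehat A)$ from $\iota$ to $\Theta_1|_\partial$, and $\Theta_1|_\partial$ factors through $(\widehat A,\widehat A)$. So $\iota^*$ factors through $\check H^*(\widehat A,\widehat A)=0$.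
\end{proof}

\begin{lemma}\label{lem:connecting}
Let $q\ge1$ and suppose $H^j(G,\mathcal P;\mathbb ZG)=0$ for all $j\ge q+1$. Let $\widehat U\subset M$ be open and $U=\widehat U\cap\partial$. Then $\delta^*:H^q_c(U)\to H^{q+1}_c(\widehat U\cap O)$ is zero.
\end{lemma}

\begin{proof}
Let $s$ be as in Lemma~\ref{lem:contraction}, which applies by Proposition~\ref{prop:algebra}. Let $\mathcal R$ be the cell relation sending $e$ to the set consisting of $e$ and, if $\dim e=q+1$, the cells whose duals occur in $s(e^*)$. Lemma~\ref{lem:cellular} describes $H_c^*$ only for complements of subcomplexes, and by Lemma~\ref{lem:star}(b) the smallest such complement containing a set of cells is the union of their stars. We must pass to such a complement once before applying $s$ and once after, so we put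
\[
\mathcal S=\operatorname{St}\circ\,\mathcal R\circ\operatorname{St}.
\]
Let $\alpha\in H^q_c(U)$. By (C3), $\alpha$ is the image of some $\alpha_V\in H^q_c(V)$, where $V\subset\partial$ is open and $\overline V\subset U$.

\emph{Step 1: finitely many cosets are bad.} Call $c$ \emph{bad} if $p_c\in\overline V$ and there are a cell $e$ touching $c$ and a cell $e'\in\mathcal S(e)$ with $e'\not\subset\widehat U$. Suppose there are pairwise distinct bad cosets $c_i$, with cells $e_i$, $e_i'$ and points $y_i\in e_i'\setminus\widehat U$. Passing to a subsequence, $p_{c_i}\to z\in\overline V\subset\widehat U$. By Lemma~\ref{lem:small}(b), $y_i\to z$. This is impossible, since $\widehat U$ is open.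

\emph{Step 2: the bad parabolic points can be removed.} Let $\Pi=V\cap\{p_c:c\text{ bad}\}$, a finite set. Since $q\ge1$, we have $H^q_c(\Pi)=0$, so by (C1) the class $\alpha_V$ comes from $H^q_c(V\setminus\Pi)$. By (C3) it comes from some $\alpha'\in H^q_c(V')$, where $V'\subset\partial$ is open and $C=\overline{V'}\subset V\setminus\Pi$. Thus $\alpha$ is the image of $\alpha'$, and $p_c\notin C$ for every bad $c$. If $C=\emptyset$ then $\alpha=0$, so assume $C\neq\emptyset$.

\emph{Step 3: there is an open $W_0\supset C$ in $M$ such that, for every cell $e$ of $O$ meeting $W_0$, all cells of $\mathcal S(e)$ are contained in $\widehat U$.} Otherwise the neighborhoods $\{\operatorname{dist}(\cdot,C)<1/i\}$ all fail, and there are cells $e_i$, points $x_i\in e_i$ with $\operatorname{dist}(x_i,C)<1/i$, cells $e_i'\in\mathcal S(e_i)$ and points $y_i\in e_i'\setminus\widehat U$. Passing to a subsequence, $x_i\to z\in C$, and the $e_i$ are either pairwise distinct or all equal to one cell $e$. In the first case $y_i\to z\in\widehat U$ by Lemma~\ref{lem:small}(a), which is impossible. In the second case Lemma~\ref{lem:small}(c) shows that $e$ touches some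 $c$ with $p_c=z\in C\subset\overline V$. Then $c$ is bad, as $e_1'\in\mathcal S(e)$ is not contained in $\widehat U$, and $p_c\in C$ contradicts Step 2.

\emph{Step 4: the primitive.} Let $W=(W_0\cap\widehat U)\setminus(\partial\setminus V')$. It is open in $M$, it lies in $\widehat U$, and $W\cap\partial=V'$. By the naturality in (C1), $\delta^*\alpha$ is the image of $\delta^*\alpha'\in H^{q+1}_c(W\cap O)$ under extension by zero. Let $\mathcal T_0$ be the set of cells of $O$ that meet $W$, let $\mathcal E=\operatorname{St}(\mathcal T_0)$, and let $\mathcal T=\bigcup_{e\in\mathcal E}\mathcal R(e)$, so that $\mathcal T_0\subset\mathcal E\subset\mathcal T$. In the notation of Lemma~\ref{lem:star}(b) put $B=B(\mathcal T_0)$ and $B'=B(\mathcal T)$. By maximality $Y_\infty\subset B'\subset B$. The set $X\setminus B$ is the union of the cells in $\mathcal E$, and $X\setminus B'$ is the union of the cells in $\operatorname{St}(\mathcal T)=\bigcup_{e\in\mathcal T_0}\mathcal S(e)$, which lie in $\widehat U$ by Step 3. So we have open sets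
\[
W\cap O\ \subset\ X\setminus B\ \subset\ X\setminus B'\ \subset\ \widehat U\cap O .
\]
By Lemma~\ref{lem:cellular}, the image of $\delta^*\alpha'$ in $H^{q+1}_c(X\setminus B)$ is represented by a cocycle $z\in C^{q+1}_f(X,B)\subset C^{q+1}$, which is supported on $\mathcal E$. Then $z=d(sz)$, and $sz$ is supported on $\mathcal T$. No member of $\mathcal T$ is a cell of $B'$, so $sz\in C^q_f(X,B')$. Hence the class of $z$ maps to zero in $H^{q+1}_c(X\setminus B')$, and $\delta^*\alpha=0$ in $H^{q+1}_c(\widehat U\cap O)$.
\end{proof}

\begin{proposition}\label{prop:vanishing}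
Let $q\ge1$ and suppose $H^j(G,\mathcal P;\mathbb ZG)=0$ for all $j\ge q+1$. Then $H^q_c(U)=0$ for every open $U\subset\partial$.
\end{proposition}

\begin{proof}
Take $\widehat U$ as in Lemma~\ref{lem:restriction}. In the exact sequence \eqref{eq:three} the second map is zero by Lemma~\ref{lem:connecting}, so the first map is onto; it is also zero.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $G=1$ was treated at the start of Section~\ref{sec:cusped}. Let $G\neq1$ and $m=\dim\partial$. By Corollary~\ref{cor:global}(i),(ii), $0\le m<\infty$. For $j>m+1$, Corollary~\ref{cor:global}(iii) and (C4) with $U=\partial$ give $H^j(G,\mathcal P;\mathbb ZG)\cong H_c^{j-1}(\partial)=0$. It remains to show that $H^{m+1}(G,\mathcal P;\mathbb ZG)\neq0$.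

Let $m=0$, and let $\xi\neq\xi'$ be points of $\partial$. The cover by $\partial\setminus\{\xi\}$ and $\partial\setminus\{\xi'\}$ has a refinement by disjoint open sets, and no member of it contains both points, so $\partial$ is disconnected. Since $\check H^0$ consists of the locally constant integer-valued functions, $H^1(G,\mathcal P;\mathbb ZG)\cong\widetilde H^{\,0}(\partial)\neq0$.

Let $m\ge1$. By (C4) there is an open $U\subset\partial$ with $H^m_c(U)\neq0$. By Proposition~\ref{prop:vanishing} with $q=m$, some $H^j(G,\mathcal P;\mathbb ZG)$ with $j\ge m+1$ is nonzero, and necessarily $j=m+1$.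
\end{proof}

\begin{remark}[The hypotheses]
Hyperbolicity of $\Gamma$ enters through the relation $\approx$, which gives Proposition~\ref{prop:M} and Lemma~\ref{lem:small}, and through the estimate on radial projections in Lemma~\ref{lem:shadows}. That the members of $\mathcal P$ are infinite and pairwise non-conjugate is used only through the two facts cited in Section~\ref{sec:cusped}. Type $F$ is used in three ways. Finite-dimensionality of $X$ starts the induction in Lemma~\ref{lem:contraction} and bounds $\dim\partial$, which (C4) requires. Finiteness of the number of orbits of cells gives the constants $D_1,D_2$ and the bounded propagation in Lemma~\ref{lem:small}. Torsion-freeness makes the actions on $R$ and $E(P)$ free, so that (E) applies.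

Properness of the members of $\mathcal P$ is used in Corollary~\ref{cor:global}(i), and the formula fails without it. For $\mathcal P=\{G\}$ we have $\Delta=0$, so all groups $H^n(G,\mathcal P;\mathbb ZG)$ vanish, while the cusped graph is the single horoball $\mathcal H_G$, whose vertical rays still define the boundary point $p_G$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bow} Bowditch, \emph{Relatively hyperbolic groups}.

\bibitem{Eng} Engelking, \emph{Dimension Theory}.

\bibitem{GM} Groves and Manning, \emph{Dehn filling in relatively hyperbolic groups}.

\bibitem{MW} Jason Fox Manning and Oliver Wang, \emph{Cohomology and the Bowditch Boundary}, arXiv:1806.07074 (2018).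

\end{thebibliography}
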